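# Almost Kähler metrics of nonnegative Ricci curvature on $\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$

Throughout, everything is smooth, and $X$ is a closed connected manifold of real dimension $4$.

## 1. Almost Kähler structures, the Nijenhuis tensor, and the two parts of the Ricci tensor

**Definition (almost Kähler structure).** An almost Kähler structure on $X$ is a triple $(\omega,J,g)$, where $g$ is a Riemannian metric, $J\colon TX\to TX$ satisfies $J^2=-1$, and $\omega$ is a symplectic form with $g(-,-)=\omega(-,J-)$. A metric $g$ that is part of such a triple is called an almost Kähler metric.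

It follows that $g(JX,JY)=-\omega(JX,Y)=\omega(Y,JX)=g(X,Y)$ and $\omega(X,Y)=g(JX,Y)$. We orient $X$ by $\omega^2$ and write $c_1=c_1(TX,J)$. A *unitary frame* is an orthonormal frame with $Je_1=e_2$, $Je_3=e_4$. Since $\omega(e_1,e_2)=\omega(e_1,Je_1)=1$, in the dual coframe
$$\omega=e^{12}+e^{34},\qquad e^{ij}=e^i\wedge e^j .$$

*Example P.* Let $S^2\times T^2$ carry the product of the unit sphere and a flat torus, with the product complex structure. This is Kähler, in particular almost Kähler.

*Example N.* On $\mathbb R^4$ with coordinates $(x,y,z,u)$ put $e^1=dx$, $e^2=dy+x\,dz$, $e^3=dz$, $e^4=du$. These forms are invariant under $(x,y,z,u)\mapsto(x+1,y-z,z,u)$ and under unit translations in $y,z,u$, so they live on a compact quotient $N$. The only nonzero differential is $de^2=e^{13}$. Declare the coframe orthonormal and $Je_1=e_2$, $Je_3=e_4$. Then $\omega=e^{12}+e^{34}$ satisfies $d\omega=-e^1\wedge e^{13}=0$, so $N$ is almost Kähler.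

**Definition (Nijenhuis tensor).** $N_J(Y,Z)=[JY,JZ]-J[JY,Z]-J[Y,JZ]-[Y,Z]$. This expression is tensorial. $J$ is integrable if $N_J\equiv0$, and non-integrable otherwise. An almost Kähler structure with integrable $J$ is a Kähler structure.

*Example.* On $N$ the relation $de^2=e^{13}$ means $[e_1,e_3]=-e_2$, all other brackets being zero. So $N_J(e_1,e_3)=-[e_1,e_3]=e_2\neq0$, and $J$ is non-integrable.

**Fact (types).** Extend $J$ to complex vectors. If $Y,Z$ are of type $(0,1)$, then $N_J(Y,Z)=-2([Y,Z]-iJ[Y,Z])=-4[Y,Z]^{1,0}$. If $Y$ is of type $(1,0)$ and $Z$ of type $(0,1)$, then $N_J(Y,Z)=[Y,Z]-iJ[Y,Z]+iJ[Y,Z]-[Y,Z]=0$. For a $(1,0)$-form $\theta$ we have $d\theta(Y,Z)=-\theta([Y,Z])$ on $(0,1)$-fields. Therefore $N_J=0$ at a point if and only if the $(0,2)$-parts of $d\theta$ vanish there for all $(1,0)$-forms $\theta$ of a local coframe.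

**Definition (positivity).** A real $(1,1)$-form $\beta$ is semipositive, $\beta\ge0$, if $\beta(X,JX)\ge0$ for all $X$; we write $\beta\ge\beta'$ if $\beta-\beta'\ge0$.

*Example.* $e^{12}\geq 0$, of rank one; $\omega\ge0$, of rank two. In general $\beta(\cdot,J\cdot)$ is a symmetric $J$-invariant bilinear form, so in some unitary frame $\beta=b_1e^{12}+b_2e^{34}$. Then $\beta\ge0$ means $b_1,b_2\ge0$, and $\beta\wedge\beta=2b_1b_2\,d\mathrm{vol}$. If $\beta\ge0$ and $\beta(X,JX)=0$, then $\beta(X,\cdot)=0$ by Cauchy–Schwarz.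

**Definition (parts of Ricci).** Split $\mathrm{Ric}=\mathrm{Ric}'+\mathrm{Ric}''$ into its $J$-invariant part and its $J$-anti-invariant part, and put $\rho(X,Y)=\mathrm{Ric}'(JX,Y)$. This is a real $(1,1)$-form with
$$\rho(X,JX)=\tfrac12\big(\mathrm{Ric}(X,X)+\mathrm{Ric}(JX,JX)\big).$$
So $\mathrm{Ric}\ge0$ implies $\rho\ge0$. As an endomorphism, $\mathrm{Ric}''$ anticommutes with $J$, and it is trace-free.

*Example.* On $S^2\times T^2$ with $e_1,e_2$ tangent to the sphere, $\mathrm{Ric}=\mathrm{diag}(1,1,0,0)$, $\mathrm{Ric}''=0$, $\rho=e^{12}$.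

*Example.* On $N$ the Koszul formula gives
$$\nabla_{e_1}e_3=-\tfrac12e_2,\quad \nabla_{e_3}e_1=\tfrac12e_2,\quad \nabla_{e_1}e_2=\nabla_{e_2}e_1=\tfrac12e_3,\quad \nabla_{e_2}e_3=\nabla_{e_3}e_2=-\tfrac12e_1,$$
and all other $\nabla_{e_i}e_j=0$. Hence $R(e_1,e_3)e_3=\tfrac12\nabla_{e_3}e_2+\nabla_{e_2}e_3=-\tfrac34e_1$ and $R(e_1,e_2)e_2=-\tfrac12\nabla_{e_2}e_3=\tfrac14e_1$. So the planes $(e_1,e_3)$ and $(e_1,e_2)$ have curvature $-\frac34$ and $\frac14$. The plane $(e_2,e_3)$ has curvature $\tfrac14$ by the symmetry $e_1\mapsto e_3,\ e_3\mapsto e_1,\ e_2\mapsto-e_2$ of the brackets. The sign changes of $(e_1,e_2)$ or of $(e_2,e_3)$ preserve the brackets, so $\mathrm{Ric}$ is diagonal: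
$$\mathrm{Ric}=\mathrm{diag}(-\tfrac12,\tfrac12,-\tfrac12,0),\qquad s=-\tfrac12,\qquad \rho=-\tfrac14e^{34}.$$
So $N$ does not have $\mathrm{Ric}\ge0$.

## 2. Two-forms and the curvature operator in dimension four

Let $e^1,\dots,e^4$ be a local unitary coframe. Put
$$\theta_1=e^1+ie^2,\quad\theta_2=e^3+ie^4,\quad \omega=\tfrac i2(\theta_1\bar\theta_1+\theta_2\bar\theta_2),\quad\omega'=e^{12}-e^{34},\quad\Omega=\theta_1\theta_2,\quad\Omega'=\theta_1\bar\theta_2,$$
where wedge signs are often omitted. The $\theta_i$ are of type $(1,0)$, and $\frac i2\theta_1\bar\theta_1=e^{12}$, $\frac i2\theta_2\bar\theta_2=e^{34}$. Since $\Omega=(e^{13}-e^{24})+i(e^{14}+e^{23})$ and $\Omega'=(e^{13}+e^{24})+i(e^{23}-e^{14})$,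
$$\Lambda^+_{\mathbb C}=\langle\omega,\Omega,\bar\Omega\rangle,\qquad \Lambda^-_{\mathbb C}=\langle\omega',\Omega',\bar\Omega'\rangle .$$
We use the complex *bilinear* extension of the metric. Then $\langle\theta_i,\bar\theta_j\rangle=2\delta_{ij}$, $\langle\theta_i,\theta_j\rangle=0$, $\langle\omega,\omega\rangle=\langle\omega',\omega'\rangle=2$, $\langle\Omega,\bar\Omega\rangle=\langle\Omega',\bar\Omega'\rangle=4$, and all other products of these six two-forms vanish. In particular, the $\Omega$-coefficient of a two-form $\alpha$ is $\frac14\langle\alpha,\bar\Omega\rangle$.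

**Definition (curvature operator).** $R$ is the symmetric operator on two-forms with $\nabla^2e^i=-\sum_jR(e^{ij})\otimes e^j$.

*Example.* On the unit sphere $R=\mathrm{Id}$. On $S^2\times T^2$, $R(e^{12})=e^{12}$ and $R$ kills the other $e^{ij}$.

For a symmetric endomorphism $T$ let $T\cdot(a\wedge b)=Ta\wedge b+a\wedge Tb$. The following facts are standard in dimension four.

**Fact (curvature decomposition).** $R=W+\tfrac12\mathrm{Ric}\cdot-\tfrac s6$, where $W$ preserves $\Lambda^+$ and $\Lambda^-$ and is trace-free on each. A trace-free $T$ exchanges $\Lambda^\pm$: if $T=\mathrm{diag}(\lambda_i)$ in an oriented orthonormal coframe, then $T\cdot(e^{12}+e^{34})=(\lambda_1+\lambda_2)(e^{12}-e^{34})$, and similarly for the other basis elements of $\Lambda^\pm$. The pure-trace part of $\tfrac12\mathrm{Ric}\cdot-\frac s6$ is $\frac s4-\frac s6=\frac s{12}$. Hence the diagonal blocks of $R$ satisfy $\operatorname{tr}R|_{\Lambda^\pm}=\frac s4$.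

On $S^2\times T^2$, where $s=2$, the formula gives $W=\frac13$ on $e^{12},e^{34}$ and $W=\frac12\cdot0-\frac12+\frac13=-\frac16$ on $e^{13},e^{14},e^{23},e^{24}$. So $W$ has eigenvalues $\frac13,-\frac16,-\frac16$ on each of $\Lambda^\pm$, as it should.

Since $\omega/\sqrt2$, $\mathrm{Re}\,\Omega/\sqrt2$, $\mathrm{Im}\,\Omega/\sqrt2$ is an orthonormal basis of $\Lambda^+$, and $\langle R(a+ib),a-ib\rangle=\langle Ra,a\rangle+\langle Rb,b\rangle$ by symmetry, the trace reads
$$\tfrac12\big(\langle R\omega,\omega\rangle+\langle R\Omega,\bar\Omega\rangle\big)=\tfrac s4,\qquad \tfrac12\big(\langle R\omega',\omega'\rangle+\langle R\Omega',\bar\Omega'\rangle\big)=\tfrac s4. \tag{1}$$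

**Fact (Ricci acting on $\omega$).**
$$\tfrac12\mathrm{Ric}'\cdot\omega=\rho,\qquad \langle\rho,\omega\rangle=\tfrac s2,\qquad \mathrm{Ric}''\cdot\omega=0. \tag{2}$$
For the first two, diagonalize $\mathrm{Ric}'=\mathrm{diag}(a,a,b,b)$ in a unitary frame; then $\rho=ae^{12}+be^{34}$, $\frac12\mathrm{Ric}'\cdot\omega=ae^{12}+be^{34}$ and $s=2a+2b$. For the third, $(\mathrm{Ric}''\cdot\omega)(X,Y)=g((J\mathrm{Ric}''+\mathrm{Ric}''J)X,Y)=0$.

## 3. Which $\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$ carry non-integrable structures with $\mathrm{Ric}\ge0$?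

The manifold $\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$ is the blow-up of $\mathbb{CP}^2$ at $k$ points. It has $\chi=3+k$, $\sigma=1-k$, $b^+=1$. For an almost complex structure compatible with the standard orientation, the classical identity $c_1^2=2\chi+3\sigma$ gives
$$c_1^2=2(3+k)+3(1-k)=9-k .$$

The question is this: for each $k\ge9$, does $\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$ admit an almost Kähler structure with $\mathrm{Ric}_g\ge0$ and $N_J\not\equiv0$? It comes from Anthony Nguyen, Shengzhen Ning, Lauren Pusey-Nazzaro, "An almost Kähler Cheeger–Gromoll splitting theorem with applications", arXiv:2608.18477 (2026), whose authors write that they do not know the answer. The answer is no for every $k\ge9$. Here are the statements that we shall prove.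

**Theorem A.** Let $(X,\omega,J,g)$ be a closed almost Kähler $4$-manifold with $\mathrm{Ric}_g\ge0$. Then

1. $c_1\cdot[\omega]\ge0$, with strict inequality if $N_J\not\equiv0$;
2. $c_1^2=2\chi+3\sigma\ge0$;
3. if $c_1^2=0$, then $N_J\equiv0$, i.e. the structure is Kähler.

**Corollary B.** For every $k\ge9$, $\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$ admits no almost Kähler metric with $\mathrm{Ric}\ge0$ and non-integrable $J$, whichever orientation $\omega^2$ induces. For $k\ge10$ it admits no almost Kähler metric with $\mathrm{Ric}\ge0$. For $k=9$ it admits some, and for all of them $J$ is integrable.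

**Theorem C.** A closed connected $4$-manifold admits an almost Kähler structure with $\mathrm{Ric}\ge0$ and $N_J\not\equiv0$ if and only if it is diffeomorphic to $S^2\times S^2$ or $\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$ with $0\le k\le8$. On each of these one can even take $\mathrm{Ric}>0$.

Theorem C is not needed for the question; it shows that the bound is sharp.

### The Kähler case, and where its argument stops

If $J$ is integrable, $\rho$ is the Ricci form: it is closed and represents $2\pi c_1$. When $\mathrm{Ric}\ge0$ we have $\rho\ge0$, so $4\pi^2c_1^2=\int\rho\wedge\rho\ge0$. With the standard orientation this says $k\le9$.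

The sensible first attempt is to run the same argument with $\rho$ when $J$ is not integrable. It fails at once, because $\rho$ need no longer represent $2\pi c_1$. On $N$ the global frame makes $TN$ trivial as a complex bundle, so $c_1=0$. But $\rho=-\frac14e^{34}$ is closed and $\int\rho\wedge\omega=-\frac14\mathrm{vol}(N)\ne0$, so $[\rho]\neq 0=2\pi c_1$. We therefore need a form that does represent $2\pi c_1$, and we need to know exactly how it differs from $\rho$. The difference will turn out to help: it is a semipositive $(1,1)$-form plus a form of type $(2,0)+(0,2)$ whose square is nonnegative.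

At $k=9$ one has $c_1^2=0$, and no inequality of this kind decides. There the equality case has to be analyzed, and this is the main part of the proof.

## 4. The torsion form $\tau$ and the structure equations

**Step 1. Split the Levi-Civita connection into a unitary part and the part that moves $J$.** Write
$$\nabla\theta_i=-\psi_{ij}\otimes\theta_j-\tau_{ij}\otimes\bar\theta_j .$$
Differentiating $\langle\theta_i,\bar\theta_j\rangle=2\delta_{ij}$ gives $\psi_{ij}=-\overline{\psi_{ji}}$, and differentiating $\langle\theta_i,\theta_j\rangle=0$ gives $\tau_{ij}=-\tau_{ji}$. So $\psi_{11},\psi_{22}$ are imaginary, $\psi_{21}=-\bar\psi_{12}$, and there is a single $\tau=\tau_{12}$. With $\Theta=(\theta_1,\theta_2,\bar\theta_1,\bar\theta_2)^T$ we have $\nabla\Theta=-\mathcal A\,\Theta$, where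
$$\mathcal A=\begin{pmatrix}\psi_{11}&\psi_{12}&0&\tau\\-\bar\psi_{12}&\psi_{22}&-\tau&0\\0&\bar\tau&-\psi_{11}&\bar\psi_{12}\\-\bar\tau&0&-\psi_{12}&-\psi_{22}\end{pmatrix}.$$
Since $\nabla$ is torsion-free, $d$ is the antisymmetrization of $\nabla$:
$$\begin{aligned}d\theta_1&=-\psi_{11}\theta_1-\psi_{12}\theta_2-\tau\bar\theta_2,& d\theta_2&=\bar\psi_{12}\theta_1-\psi_{22}\theta_2+\tau\bar\theta_1,\\ d\bar\theta_1&=\psi_{11}\bar\theta_1-\bar\psi_{12}\bar\theta_2-\bar\tau\theta_2,& d\bar\theta_2&=\psi_{12}\bar\theta_1+\psi_{22}\bar\theta_2+\bar\tau\theta_1.\end{aligned}\tag{3}$$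

**Step 2. Use $d\omega=0$ to find the type of $\tau$.** The $\psi$-part is unitary and preserves $\omega$, so only $\tau$ contributes:
$$\nabla\omega=\tfrac i2\big(-\tau\otimes\bar\theta_2\bar\theta_1-\bar\tau\otimes\theta_1\theta_2+\tau\otimes\bar\theta_1\bar\theta_2+\bar\tau\otimes\theta_2\theta_1\big)=i\tau\otimes\bar\Omega-i\bar\tau\otimes\Omega .$$
Antisymmetrizing, $0=d\omega=i\tau\wedge\bar\Omega-i\bar\tau\wedge\Omega$. The first term has type $(1,2)$, the second $(2,1)$, so both vanish. Since $\tau\wedge\bar\Omega=0$ says that the $(1,0)$-part of $\tau$ vanishes,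
$$\tau=t_1\bar\theta_1+t_2\bar\theta_2,\qquad |t|^2:=|t_1|^2+|t_2|^2 .$$
The Hermitian norm of $\nabla\omega$ is $|\nabla\omega|^2=2\cdot2|t|^2\cdot4=16|t|^2$, so $|t|^2$ is a globally defined smooth function on $X$.

**Step 3. Identify $|t|$ with the failure of integrability.** In (3) the terms with $\psi_{ij}$ contain a factor $\theta_k$. So the $(0,2)$-parts of $d\theta_1,d\theta_2$ are $-t_1\bar\theta_1\bar\theta_2$ and $t_2\bar\theta_2\bar\theta_1=-t_2\bar\theta_1\bar\theta_2$. By the fact on types in Section 1, at each point $N_J=0\iff t=0$.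

*Example.* On $N$, $d\theta_1=ie^{13}=\frac i4(\theta_1+\bar\theta_1)(\theta_2+\bar\theta_2)$ and $d\theta_2=0$. So $t_1=-\frac i4$, $t_2=0$, $|t|^2=\frac1{16}$.

**Step 4. Write the curvature in this frame.** The point is to have $R(\Omega)$, $R(\Omega')$, $R(e^{12})$ in terms of $\psi$ and $\tau$. From $\nabla^2e^i=-R(e^{ij})\otimes e^j$, the terms $j=1,2$ of $\nabla^2\theta_1=\nabla^2e^1+i\nabla^2e^2$ are $iR(e^{12})\otimes e^1-R(e^{12})\otimes e^2=iR(e^{12})\otimes\theta_1$. For $j=3,4$ use $e^3\otimes e^3+e^4\otimes e^4=\frac12(\theta_2\otimes\bar\theta_2+\bar\theta_2\otimes\theta_2)$. Thus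
$$\nabla^2\theta_1=iR(e^{12})\otimes\theta_1-\tfrac12R(\Omega')\otimes\theta_2-\tfrac12R(\Omega)\otimes\bar\theta_2 ,$$
and in the same way the $\theta_2$-component of $\nabla^2\theta_2$ is $iR(e^{34})$. On the other hand, $\nabla^2\Theta=-d\mathcal A\,\Theta+\mathcal A\wedge\nabla\Theta=-(d\mathcal A+\mathcal A\wedge\mathcal A)\Theta$. The entries of $\mathcal A\wedge\mathcal A$ that we need are
$$(1,4):\ \psi_{11}\tau-\tau\psi_{22}=(\psi_{11}+\psi_{22})\tau,\qquad (1,2):\ \psi_{11}\psi_{12}+\psi_{12}\psi_{22}=(\psi_{11}-\psi_{22})\psi_{12},$$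
$$(1,1):\ -\psi_{12}\bar\psi_{12}-\tau\bar\tau,\qquad (2,2):\ -\bar\psi_{12}\psi_{12}-\tau\bar\tau .$$
Comparing,
$$d\tau+(\psi_{11}+\psi_{22})\tau=\tfrac12R(\Omega),\tag{4}$$
$$d\psi_{12}+(\psi_{11}-\psi_{22})\psi_{12}=\tfrac12R(\Omega'),\tag{5}$$
$$d\psi_{11}=\psi_{12}\bar\psi_{12}+\tau\bar\tau-iR(e^{12}),\qquad d\psi_{22}=\bar\psi_{12}\psi_{12}+\tau\bar\tau-iR(e^{34}).\tag{6}$$

## 5. A form $\gamma$ representing $2\pi c_1$, and its comparison with $\rho$

**Step 5. Define $\gamma$.** Adding the two equations (6), the $\psi_{12}$-terms cancel: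
$$\gamma:=i\,d(\psi_{11}+\psi_{22})=R(\omega)+2i\,\tau\wedge\bar\tau .\tag{7}$$
The Levi-Civita connection projected to $K=\Lambda^{2,0}$ satisfies $\nabla^K\Omega=-(\psi_{11}+\psi_{22})\otimes\Omega$, because the other terms of $\nabla\Omega$ are $\tau\otimes(\theta_1\bar\theta_1+\theta_2\bar\theta_2)$, a multiple of $\omega$. Its curvature is $-d(\psi_{11}+\psi_{22})=i\gamma$. Hence $\gamma$ is a global closed form, real since $\psi_{11}+\psi_{22}$ is imaginary, and by Chern–Weil $c_1(K)=[\frac i{2\pi}\cdot i\gamma]=-\frac1{2\pi}[\gamma]$. So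
$$[\gamma]=2\pi c_1 .$$

**Step 6. Compute $\langle R\omega,\omega\rangle$.** Take the $(2,0)$-part of (4). In $d\tau=\sum(dt_j\wedge\bar\theta_j+t_jd\bar\theta_j)$ and in $(\psi_{11}+\psi_{22})\tau$, the only terms without a factor $\bar\theta_k$ come from $t_jd\bar\theta_j$. By (3), $(d\bar\theta_1)^{2,0}=-\bar\tau\theta_2=-\bar t_1\Omega$ and $(d\bar\theta_2)^{2,0}=\bar\tau\theta_1=\bar t_2\theta_2\theta_1=-\bar t_2\Omega$. So the $(2,0)$-part of the left side is $-|t|^2\Omega$, the $\Omega$-coefficient of $R(\Omega)$ is $-2|t|^2$, and $\langle R\Omega,\bar\Omega\rangle=-8|t|^2$. By (1),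
$$\langle R\omega,\omega\rangle=\tfrac s2+8|t|^2. \tag{8}$$

**Step 7. Assemble $\gamma$.** The anti-self-dual part of $R(\omega)$ is that of $\frac12\mathrm{Ric}\cdot\omega$, which equals $\rho$ by (2). The self-dual part of the $(1,1)$-form $\rho$ is $\frac12\langle\rho,\omega\rangle\omega=\frac s4\omega$, so the anti-self-dual part is $\rho-\frac s4\omega$. The $\omega$-component of $R(\omega)$ is $\frac12\langle R\omega,\omega\rangle\omega=(\frac s4+4|t|^2)\omega$. What remains is a real form $\psi$ in $\langle\Omega,\bar\Omega\rangle$. So $R(\omega)=\rho+4|t|^2\omega+\psi$, and by (7)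
$$\gamma=\rho+S+\psi,\qquad S:=4|t|^2\omega+2i\,\tau\wedge\bar\tau. \tag{9}$$

**Step 8. See that $S\ge0$.** At a point with $t\ne0$ put $\eta=(\bar t_1\theta_1+\bar t_2\theta_2)/|t|$, so that $\tau=|t|\bar\eta$, and complete $\eta$ to a unitary coframe $(\eta^\perp,\eta)$. Since $2i\tau\bar\tau=-4|t|^2\cdot\frac i2\eta\bar\eta$ and $\omega=\frac i2(\eta^\perp\overline{\eta^\perp}+\eta\bar\eta)$,
$$S=4|t|^2\cdot\tfrac i2\,\eta^\perp\wedge\overline{\eta^\perp}\ \ge0,\qquad\langle S,\omega\rangle=4|t|^2. \tag{10}$$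

*Check on $N$.* There $\eta$ is proportional to $\theta_1$, so $S=\frac4{16}e^{34}=\frac14e^{34}$, which cancels $\rho=-\frac14e^{34}$. Then $\gamma=\psi$, and $\int|\psi|^2d\mathrm{vol}=\int\gamma\wedge\gamma=4\pi^2c_1^2=0$ gives $\gamma=0$. The discrepancy of Section 3 is exactly $S$.

## 6. The inequalities $c_1\cdot[\omega]\ge0$ and $c_1^2\ge0$

Let $\mathrm{Ric}\ge0$. Then $\rho\ge0$, $S\ge0$ and $s\ge0$.

**Step 9. Theorem A, part 1.** As $\omega$ is self-dual and $\psi\perp\omega$, formulas (2), (9), (10) give $\gamma\wedge\omega=\langle\gamma,\omega\rangle d\mathrm{vol}=(\frac s2+4|t|^2)d\mathrm{vol}$. Hence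
$$2\pi c_1\cdot[\omega]=\int_X\big(\tfrac s2+4|t|^2\big)d\mathrm{vol}\ge0,$$
strictly if $t\not\equiv0$, that is, if $N_J\not\equiv0$.

**Step 10. Theorem A, part 2.** A $(1,1)$-form wedges to zero with $\psi$, which has type $(2,0)+(0,2)$. So
$$\gamma\wedge\gamma=(\rho+S)\wedge(\rho+S)+\psi\wedge\psi. \tag{11}$$
The first term is $\geq0$ because $\rho+S$ is a semipositive $(1,1)$-form. The second is $|\psi|^2d\mathrm{vol}\ge0$ because $\psi$ is real and self-dual. Thus $4\pi^2c_1^2=\int\gamma\wedge\gamma\ge0$; and $c_1^2=2\chi+3\sigma$ holds for every almost complex structure. $\square$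

The same formula shows that $\mathrm{Ric}>0$ forces $c_1^2>0$, since then $\rho$, hence $\rho+S$, is positive definite. So at $k=9$, with the standard orientation, there is no almost Kähler metric with $\mathrm{Ric}>0$ that one could perturb.

## 7. The case $c_1^2=0$: the kernel of $\gamma$

From now on $\mathrm{Ric}\ge0$ and $c_1^2=0$. Both terms in (11) are nonnegative with total integral zero, so
$$\psi\equiv0,\qquad \gamma=\rho+S\ge0,\qquad \gamma\wedge\gamma\equiv0 .$$
So $\gamma$ is closed, of type $(1,1)$, semipositive, and of complex rank at most $1$. Put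
$$V=\{\gamma\neq0\},\qquad U=\{t\ne0\}=\{N_J\ne0\}.$$
Both are open. Where $t\ne0$, (10) shows $S\ne0$; as $\gamma\ge S$, also $\gamma\ne0$. So $U\subset V$. **We suppose $U\neq\emptyset$ and look for a contradiction.** The pointwise conditions alone give none, and we have to differentiate.

In Example P, $\gamma=\rho=e^{12}$, with kernel tangent to the torus and orthogonal complement tangent to the spheres. The next steps set up this picture on $V$: a kernel $E$ and a complement $D$, where $D$ will be tangent to surfaces on $U$, and on these surfaces we shall use a maximum principle.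

**Step 11. Adapt the frame to $\ker\gamma$.** On $V$, $\gamma$ has constant real rank $2$, so $E=\ker\gamma$ is a smooth rank-$2$ subbundle. It is $J$-invariant because $\gamma$ is of type $(1,1)$. Let $D=E^\perp$, also $J$-invariant. Choose local unitary frames with $e_1,e_2$ spanning $D$ and $e_3,e_4$ spanning $E$, i.e. $E=\{\theta_1=0\}$, $D=\{\theta_2=0\}$.

For $X\in E$, $0=\gamma(X,JX)=\rho(X,JX)+S(X,JX)$ with both terms nonnegative. So both vanish, and $\rho(X,\cdot)=S(X,\cdot)=0$. We draw two consequences.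

First, where $t\ne0$, (10) forces $\eta^\perp$ to vanish on $E$. So $\eta^\perp\propto\theta_1$, $\eta\propto\theta_2$, and therefore
$$\tau=t\,\bar\theta_2\quad\text{on }V, \tag{12}$$
where from now on $t$ is a smooth complex function depending on the frame; $|t|$ is the global function from before.

Second, $\mathrm{Ric}(X,X)+\mathrm{Ric}(JX,JX)=2\rho(X,JX)=0$, so $\mathrm{Ric}(X,X)=0$, and by $\mathrm{Ric}\ge0$ and Cauchy–Schwarz $\mathrm{Ric}(X,\cdot)=0$. So $\mathrm{Ric}$ lives on $D$, where it has trace $s$. On $V$,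
$$\mathrm{Ric}|_D=\tfrac s2\mathrm{Id}+\begin{pmatrix}m&n\\n&-m\end{pmatrix},\qquad\rho=\tfrac s2e^{12},\qquad \gamma=G\,e^{12},\quad G=\tfrac s2+4|t|^2>0, \tag{13}$$
the matrix with $m,n$ being $\mathrm{Ric}''$. Here $S=4|t|^2e^{12}$ by (10). From (7), and $-2i\tau\bar\tau=2i|t|^2\theta_2\bar\theta_2=4|t|^2e^{34}$,
$$R(\omega)=G\,e^{12}+4|t|^2e^{34}. \tag{14}$$

**Step 12. Find $R(\Omega)$.** Put $\delta=\frac12(m+in)$. Since $|\mathrm{Ric}''|^2=2(m^2+n^2)$, we have $|\delta|^2=\frac18|\mathrm{Ric}''|^2$. We compute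
$$\mathrm{Ric}''\theta_1=(me^1+ne^2)+i(ne^1-me^2)=(m+in)(e^1-ie^2)=2\delta\,\bar\theta_1,\qquad\mathrm{Ric}''\theta_2=0 .$$
So $\frac12\mathrm{Ric}''\cdot\Omega=\delta\,\bar\theta_1\theta_2=\delta\,\bar\Omega'$. The remaining part of Ricci gives $(\frac s2\mathrm{Id}_D)\cdot\Omega=\frac s2\Omega\in\Lambda^+$, and $W$ preserves $\Lambda^+$. So the $\Lambda^-$-part of $R(\Omega)$ is $\delta\bar\Omega'$. Its $\omega$-component vanishes, as $\langle R\Omega,\omega\rangle=\langle\Omega,R\omega\rangle=0$ by (14). The $\Omega$-coefficient is $-2|t|^2$ by Step 6. Hence, for some function $w$,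
$$R(\Omega)=-2|t|^2\Omega+w\,\bar\Omega+\delta\,\bar\Omega'. \tag{15}$$

**Step 13. Use $d\gamma=0$.** For sections $Y,Z$ of $E$ and any $P$, the formula for $d\gamma(Y,Z,P)$ has only one term in which neither $Y$ nor $Z$ is inserted into $\gamma$: $0=d\gamma(Y,Z,P)=-\gamma([Y,Z],P)$. So $[Y,Z]\in E$, $E$ is involutive, and $d\theta_1\equiv0$ mod $(\theta_1,\bar\theta_1)$. By (12), $\tau\bar\theta_2=0$, so (3) reads $d\theta_1=-\psi_{11}\theta_1-\psi_{12}\theta_2$. It follows that $\psi_{12}$ has no $\bar\theta_2$-component: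
$$\psi_{12}=A\theta_1+B\bar\theta_1+C\theta_2\quad\text{on }V. \tag{16}$$

**Step 14. Insert everything into (4).** By (3) and (12), $d\bar\theta_2=\psi_{12}\bar\theta_1+\psi_{22}\bar\theta_2-\bar t\,\Omega$. So the left side of (4) is $(dt+t(\psi_{11}+2\psi_{22}))\bar\theta_2+t\psi_{12}\bar\theta_1-|t|^2\Omega$. With (15), the $\Omega$-terms cancel and
$$\big(dt+t(\psi_{11}+2\psi_{22})\big)\bar\theta_2+t\,\psi_{12}\bar\theta_1=\tfrac12w\,\bar\theta_1\bar\theta_2+\tfrac12\delta\,\bar\theta_1\theta_2 .$$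
The coefficients of $\theta_1\bar\theta_1$, $\theta_2\bar\theta_1$, $\theta_1\bar\theta_2$, $\theta_2\bar\theta_2$ give, on $V$,
$$tA=0,\qquad tC=-\tfrac12\delta,\qquad dt+t(\psi_{11}+2\psi_{22})\ \text{ is of type }(0,1). \tag{17}$$
The last statement says that $t$ is "antiholomorphic up to a connection". That is what makes $\log|t|^2$ accessible, once we have surfaces on which to apply it.

## 8. The leaves of $D$ over $U$ and their curvature

**Step 15. Show that $D$ is integrable on $U$.** On $U$, (17) gives $A=0$, so $\psi_{12}=B\bar\theta_1+C\theta_2$, $\bar\psi_{12}=\bar B\theta_1+\bar C\bar\theta_2$, and (3) becomes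
$$d\theta_1=-\psi_{11}\theta_1-B\,\bar\theta_1\theta_2,\qquad d\theta_2=-\psi_{22}\theta_2-\bar C\,\theta_1\bar\theta_2-t\,\bar\theta_1\bar\theta_2. \tag{18}$$
So $d\theta_2\equiv0$ mod $(\theta_2,\bar\theta_2)$, and by Frobenius $D=\{\theta_2=0\}$ is integrable on $U$. A local leaf $\Sigma$ is a $J$-invariant surface, hence a Riemann surface, on which $\theta_2=0$ and $\theta_1$ is a nowhere zero $(1,0)$-form.

**Step 16. Write (5) on $U$.** By (18), $d\bar\theta_1=\psi_{11}\bar\theta_1-\bar B\,\theta_1\bar\theta_2$. Therefore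
$$d\psi_{12}=dB\,\bar\theta_1+B\psi_{11}\bar\theta_1-|B|^2\Omega'+dC\,\theta_2-C\psi_{22}\theta_2-|C|^2\Omega'-tC\,\bar\Omega .$$
Adding $(\psi_{11}-\psi_{22})(B\bar\theta_1+C\theta_2)$, equation (5) reads
$$[dB+B(2\psi_{11}-\psi_{22})]\bar\theta_1+[dC+C(\psi_{11}-2\psi_{22})]\theta_2-(|B|^2+|C|^2)\Omega'-tC\,\bar\Omega=\tfrac12R(\Omega').\tag{19}$$

**Step 17. Read off the derivative of $C$ along the leaves.** Take the $\Omega$-coefficient of (19). On the left it is the $\theta_1$-component of $dC+C(\psi_{11}-2\psi_{22})$. On the right it is $\frac18\langle R\Omega',\bar\Omega\rangle=\frac18\langle\Omega',R\bar\Omega\rangle=\frac18\overline{\langle\bar\Omega',R\Omega\rangle}=0$, because by (15) $R\Omega$ lies in $\langle\Omega,\bar\Omega,\bar\Omega'\rangle$, and $\bar\Omega'$ is orthogonal to all three for the bilinear product. Hence, on $U$,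
$$\text{the }\theta_1\text{-component of }dC+C(\psi_{11}-2\psi_{22})\text{ vanishes.} \tag{20}$$

**Step 18. Compute $\langle Re^{12},e^{12}\rangle$.** Take the $\Omega'$-coefficient of (19). The two brackets do not contribute to $\theta_1\bar\theta_2$, so $\langle R\Omega',\bar\Omega'\rangle=-8(|B|^2+|C|^2)$, and by (1) $\langle R\omega',\omega'\rangle=\frac s2+8(|B|^2+|C|^2)$. By (14), $\langle R\omega,\omega'\rangle=G-4|t|^2=\frac s2$. With (8) and $e^{12}=\frac12(\omega+\omega')$,
$$\langle Re^{12},e^{12}\rangle=\tfrac14\big(\tfrac s2+8|t|^2+2\cdot\tfrac s2+\tfrac s2+8|B|^2+8|C|^2\big)=\tfrac s2+2|t|^2+2|B|^2+2|C|^2 .$$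

**Step 19. Compute $d\psi_{11}$ and $d(\psi_{11}+2\psi_{22})$ on a leaf.** On $\Sigma$ we have $\tau=0$, $\psi_{12}=B\bar\theta_1$, so $\psi_{12}\bar\psi_{12}=-|B|^2\theta_1\bar\theta_1$, and $R(e^{12})|_\Sigma=\langle Re^{12},e^{12}\rangle\frac i2\theta_1\bar\theta_1$. In (6) the terms with $|B|^2$ cancel:
$$d\psi_{11}|_\Sigma=\big(-|B|^2+\tfrac12\langle Re^{12},e^{12}\rangle\big)\theta_1\bar\theta_1=K\,\theta_1\bar\theta_1,\qquad K=\tfrac s4+|t|^2+|C|^2>0. \tag{21}$$
By (7) and (13), $d(\psi_{11}+\psi_{22})|_\Sigma=-i\gamma|_\Sigma=\frac G2\theta_1\bar\theta_1$. Hence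
$$d(\psi_{11}+2\psi_{22})|_\Sigma=(G-K)\,\theta_1\bar\theta_1=\big(\tfrac s4+3|t|^2-|C|^2\big)\theta_1\bar\theta_1. \tag{22}$$

## 9. The maximum principle along leaves, applied twice

**Lemma.** Let $\Sigma$ be a Riemann surface with a nowhere zero $(1,0)$-form $\theta$. Let $f$ be a nowhere zero complex function and $\alpha$ an imaginary $1$-form on $\Sigma$ with $df=-f\alpha+\kappa\,\bar\theta$ for some function $\kappa$. Then $\partial\bar\partial\log|f|^2=d\alpha$. If $d\alpha=Q\,\theta\wedge\bar\theta$ with $Q>0$ at $x$, then $|f|$ has no local maximum at $x$.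

*Proof.* Locally, $d\log f=-\alpha+(\kappa/f)\bar\theta$. Adding the conjugate and using $\bar\alpha=-\alpha$, $d\log|f|^2=(\kappa/f)\bar\theta+\overline{(\kappa/f)}\,\theta$. So $\bar\partial\log|f|^2=(\kappa/f)\bar\theta=d\log f+\alpha$. Applying $d$, and using that there are no $(0,2)$-forms on $\Sigma$, $\partial\bar\partial\log|f|^2=d\bar\partial\log|f|^2=d\alpha$. In a holomorphic coordinate $z$ with $\theta=\lambda\,dz$ this says $(\log|f|^2)_{z\bar z}=Q|\lambda|^2$. If $Q>0$ at $x$, the Laplacian of $\log|f|^2$ is positive at $x$, which is impossible at a local maximum. $\square$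

### Why $|t|$ alone does not suffice

The natural move is to apply the Lemma to $f=t$ at a maximum of $|t|$. By (17), restricted to a leaf, $dt=-t(\psi_{11}+2\psi_{22})+(\cdots)\bar\theta_1$, so by (22)
$$\partial\bar\partial\log|t|^2=\big(\tfrac s4+3|t|^2-|C|^2\big)\theta_1\bar\theta_1 .$$
The term $-|C|^2$ has the wrong sign. At a maximum we learn only that $|C|^2\ge\frac s4+3|t|^2$, and this is not a contradiction.

What is $C$? By (17), $tC=-\frac12\delta$, so on $U$ the function $C$ measures the anti-invariant Ricci tensor. It also satisfies a first-order equation (20), with connection $\psi_{11}-2\psi_{22}$. In the *product* $tC$, the $\psi_{22}$-terms of $\psi_{11}+2\psi_{22}$ and $\psi_{11}-2\psi_{22}$ cancel, leaving $2\psi_{11}$, and by (21) $d\psi_{11}$ has a positive coefficient with no bad term. Moreover $|\delta|$ is a constant times $|\mathrm{Ric}''|$, hence defined on all of $X$. So we first kill $\delta$, and with it $C$, and then return to $t$.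

**Step 20. Show $\mathrm{Ric}''\equiv0$, hence $C\equiv0$ on $U$.** The function $|\delta|:=|\mathrm{Ric}''|/(2\sqrt2)$ is continuous on $X$. It vanishes outside $U$: on $V\setminus U$ we have $t=0$ and $\delta=-2tC=0$ by (17); on $X\setminus V$, $\gamma=0$ and $0\le\rho\le\gamma$ give $\rho=0$, so $\mathrm{Ric}(X,X)+\mathrm{Ric}(JX,JX)=0$ for all $X$, and with $\mathrm{Ric}\ge0$ this gives $\mathrm{Ric}=0$.

Suppose $|\delta|\not\equiv0$. As $X$ is compact, $|\delta|$ attains a positive maximum at some $x$, and $x\in U$. Take an adapted frame near $x$ and a local leaf $\Sigma\ni x$ of $D$, so small that $\delta\ne0$ on it. On $\Sigma$ we have $\theta_2=\bar\theta_2=0$, so (17) and (20) give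
$$dt=-t(\psi_{11}+2\psi_{22})+(\cdots)\bar\theta_1,\qquad dC=-C(\psi_{11}-2\psi_{22})+(\cdots)\bar\theta_1 .$$
Since $\delta=-2tC$, it follows that $d\delta=-2\delta\,\psi_{11}+\kappa\,\bar\theta_1$ for some $\kappa$. The Lemma applies with $f=\delta$, $\alpha=2\psi_{11}$, which is imaginary, and $d\alpha=2K\,\theta_1\bar\theta_1$ with $K>0$ by (21). So $|\delta|$ has no local maximum at $x$ on $\Sigma$, a contradiction. Hence $\delta\equiv0$, and on $U$, where $t\ne0$, $tC=-\frac12\delta=0$ gives $C\equiv0$.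

**Step 21. Conclude with $|t|$.** The function $|t|$ is continuous on $X$ and attains its positive maximum at some $x\in U$. On a local leaf $\Sigma\ni x$ of $D$ inside $U$, (17) gives $dt=-t(\psi_{11}+2\psi_{22})+\kappa'\bar\theta_1$ with $\psi_{11}+2\psi_{22}$ imaginary. By (22) with $C=0$,
$$d(\psi_{11}+2\psi_{22})|_\Sigma=\big(\tfrac s4+3|t|^2\big)\theta_1\bar\theta_1,$$
whose coefficient is positive. The Lemma contradicts the maximality of $|t|$ at $x$. So $U=\emptyset$, that is, $N_J\equiv0$. This proves Theorem A, part 3. $\blacksquare$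

## 10. The rational surfaces with $k\ge9$: proof of Corollary B

Let $M=\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$, $k\ge9$, carry an almost Kähler structure with $\mathrm{Ric}\ge0$.

**Step 22. Standard orientation.** Here $c_1^2=9-k$. By Theorem A, part 2, $k\ge10$ is impossible. For $k=9$, $c_1^2=0$, so $J$ is integrable by Theorem A, part 3.

**Step 23. Opposite orientation.** We show that $\overline M$ has no symplectic form compatible with its orientation. As an oriented manifold,
$$\overline M=\mathbb{CP}^2\#\big((k-1)\mathbb{CP}^2\#\overline{\mathbb{CP}}{}^2\big),$$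
a connected sum of two manifolds with $b^+\ge1$, so all its Seiberg–Witten invariants vanish by the connected sum vanishing theorem. But a closed symplectic $4$-manifold with $b^+>1$ has a non-zero Seiberg–Witten invariant (Taubes, *The Seiberg–Witten invariants and symplectic forms*, Math. Res. Lett. 1 (1994) 809–822), and here $b^+=k>1$.

**Step 24. Existence for $k=9$ with integrable $J$.** Blow up the $9$ base points of a generic pencil of cubics in $\mathbb{CP}^2$. The result is a rational elliptic surface $\pi\colon X\to\mathbb{CP}^1$, diffeomorphic to $\mathbb{CP}^2\#9\overline{\mathbb{CP}}{}^2$. The anticanonical class of the blow-up is the pullback of the class of a cubic minus the nine exceptional divisors, which is the class of a fiber, so $-K_X=\pi^*\mathcal O(1)$. So $2\pi c_1(X)$ is represented by the pullback of a positive form on $\mathbb{CP}^1$, which is a semipositive $(1,1)$-form. By Yau's theorem (Comm. Pure Appl. Math. 31 (1978)) there is a Kähler metric with this Ricci form,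 and it has $\mathrm{Ric}\ge0$. $\blacksquare$

## 11. Where non-integrable examples do exist: proof of Theorem C

**Step 25. Necessity.** Let $\mathrm{Ric}\ge0$ and $N_J\not\equiv0$ on $X$. Theorem A gives $c_1\cdot[\omega]>0$ (part 1) and $c_1^2>0$ (parts 2 and 3). Blow down symplectically to a minimal $(M,\omega_M)$, so that $X\cong M\#n\overline{\mathbb{CP}}{}^2$ with exceptional spheres $E_i$. The canonical class of $X$ is that of $M$ plus the Poincaré duals of the $E_i$, and $[\omega]=[\omega_M]-\sum\omega(E_i)\,\mathrm{PD}(E_i)$. So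
$$K_X\cdot[\omega]=K_M\cdot[\omega_M]+\sum\omega(E_i),\qquad\omega(E_i)>0 .$$
As $K_X\cdot[\omega]=-c_1\cdot[\omega]<0$, also $K_M\cdot[\omega_M]<0$. By A.-K. Liu (*Some new applications of general wall crossing formula, Gompf's conjecture and its applications*, Math. Res. Lett. 3 (1996) 569–585), $M$ is $\mathbb{CP}^2$ or an $S^2$-bundle over a surface of genus $h$. In the second case $0<c_1^2(X)=8(1-h)-n$ forces $h=0$. The oriented $S^2$-bundles over $S^2$ are $S^2\times S^2$ and $\mathbb{CP}^2\#\overline{\mathbb{CP}}{}^2$, and $(S^2\times S^2)\#\overline{\mathbb{CP}}{}^2\cong\mathbb{CP}^2\#2\overline{\mathbb{CP}}{}^2$. Hence $X$ is $S^2\times S^2$ or $\mathbb{CP}^2\#k\overline{\mathbb{CP}}{}^2$ with $9-k=c_1^2>0$, i.e. $k\le8$.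

**Step 26. Sufficiency: a compatible deformation.** Each of these manifolds underlies a del Pezzo surface, with $c_1>0$. By Yau's theorem it carries a Kähler structure $(\omega,J_0,g_0)$ with $\mathrm{Ric}>0$. We perturb $J_0$ near one point $x$, keeping $\omega$. Take a local unitary frame $e_1,e_2=J_0e_1,e_3,e_4=J_0e_3$ near $x$, and let $S_0$ be the local endomorphism field $e_1\mapsto e_1$, $e_2\mapsto-e_2$, $e_3,e_4\mapsto0$. Let $h$ be a smooth function with compact support in the domain of the frame, $h(x)=0$, $dh_x(e_3)=1$. The endomorphism $A=hS_0$ is $g_0$-symmetric and anticommutes with $J_0$, so $\omega(AX,Y)+\omega(X,AY)=g_0((J_0A+AJ_0)X,Y)=0$. Thus $A\in\mathfrak{sp}(\omega)$, and $e^{\varepsilon A/2}$ preserves $\omega$. Hence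
$$J_\varepsilon=e^{-\varepsilon A/2}J_0e^{\varepsilon A/2}=J_0e^{\varepsilon A}$$
is $\omega$-compatible, with metric $g_\varepsilon=\omega(\cdot,J_\varepsilon\cdot)=g_0(\cdot,e^{\varepsilon A}\cdot)$. As $g_\varepsilon\to g_0$ in $C^\infty$ and $X$ is compact, $\mathrm{Ric}_{g_\varepsilon}>0$ for small $\varepsilon$.

**Step 27. Sufficiency: $J_\varepsilon$ is not integrable.** Put $P=J_0S_0$. Expanding the exponential, $J_\varepsilon=J_0+\varepsilon hP+O(h^2)$, where the last term is $h^2$ times a smooth field, so its $1$-jet at $x$ vanishes. At $x$, using $h(x)=0$, the terms of $N_{J_\varepsilon}(Y,Z)$ beyond $N_{J_0}(Y,Z)=0$ come from the derivatives of $h$: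
$$[J_0Y,\varepsilon hPZ]=\varepsilon\,dh(J_0Y)PZ,\qquad[\varepsilon hPY,J_0Z]=-\varepsilon\,dh(J_0Z)PY,$$
$$-J_0[\varepsilon hPY,Z]=\varepsilon\,dh(Z)J_0PY,\qquad-J_0[Y,\varepsilon hPZ]=-\varepsilon\,dh(Y)J_0PZ .$$
Thus at $x$
$$N_{J_\varepsilon}(Y,Z)=\varepsilon\big\{dh(J_0Y)PZ-dh(Y)J_0PZ-dh(J_0Z)PY+dh(Z)J_0PY\big\}.$$
For $Y=e_1$, $Z=e_3$ we have $Pe_3=0$, $Pe_1=e_2$, $J_0Pe_1=-e_1$, so
$$N_{J_\varepsilon}(e_1,e_3)=-\varepsilon\{dh(e_4)e_2+dh(e_3)e_1\}\ne0\qquad(\varepsilon\ne0),$$
because $dh_x(e_3)=1$. So for small $\varepsilon\ne0$ the structure $(\omega,J_\varepsilon,g_\varepsilon)$ has $\mathrm{Ric}>0$ and non-integrable $J_\varepsilon$. $\blacksquare$
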